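\title{The Wasserstein--Ebin distance depends only on the volume densities}

\begin{abstract}
The Wasserstein--Ebin metric on the space of Riemannian metrics of a closed
manifold $M$ charges an $L^2$ cost for transporting a metric by a vector field
and the Ebin cost for changing it in place. We show that its geodesic distance
between two metrics equals the Wasserstein--Fisher--Rao distance between their
volume densities. Hence the distance is non-degenerate if $\dim M=1$ and
degenerate if $\dim M\ge2$, where any two metrics with the same volume density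
are at distance zero, although the metric is positive definite on every tangent
space. The proof constructs slow flows whose derivative is prescribed outside a
set of small volume, and repairs that set cheaply in the Ebin metric.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed (compact, without boundary) smooth manifold of dimension
$d\ge1$. Fix a smooth background Riemannian metric $\bar g$ on $M$ and a number
$\Lambda>0$. The space $\operatorname{Met}(M)$ of smooth Riemannian metrics is
an open convex cone in the Fr\'echet space $\Gamma(S^2T^*M)$ of smooth symmetric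
$2$-tensor fields, so a tangent vector at $g$ is such a field. We write
$\operatorname{vol}(g)=\sqrt{\det(g_{ij})}\,|dx|$ for the volume density of $g$
and $\mathcal L_v$ for the Lie derivative along a vector field $v$.

The \emph{Ebin metric} on $\operatorname{Met}(M)$ is
\[
G^E_g(h,h)=\int_M\operatorname{tr}\big(g^{-1}h\,g^{-1}h\big)\operatorname{vol}(g).
\]
The endomorphism $g^{-1}h$ is $g$-self-adjoint, its eigenvalues are the relative
rates at which squared lengths change, and $G^E$ integrates the sum of their
squares against the current volume. For the Ebin metric every change happens in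
place. One may also let the metric be carried along by a flow: if $g_t$ is the
push-forward of a fixed metric by the flow of $v_t$, then
$\partial_tg_t=-\mathcal L_{v_t}g_t$. The \emph{Wasserstein--Ebin metric} splits
a tangent vector $k$ into a transport part and a source part in the cheapest
way:
\begin{equation}\label{eq:WE}
G^{WE}_g(k,k)=\inf\Big\{\int_M\bar g(v,v)\operatorname{vol}(g)
+\frac{d\Lambda}{4}\,G^E_g(h,h)\;:\;k=-\mathcal L_vg+h\Big\},
\end{equation}
the infimum being over smooth vector fields $v$ and smooth symmetric
$2$-tensors $h$. The first term is the kinetic energy of the mass distribution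
$\operatorname{vol}(g)$ moving with velocity $v$, where speed is measured with
the fixed metric $\bar g$.

The model for \eqref{eq:WE} is the \emph{Wasserstein--Fisher--Rao metric} on the
space $\operatorname{Dens}(M)$ of smooth positive densities, where mass is
transported by $v$ and created at the relative rate $\alpha$:
\begin{equation}\label{eq:WFR}
G^{WFR}_\rho(\dot\rho,\dot\rho)=\inf\Big\{\int_M\big(\bar g(v,v)+\Lambda\alpha^2\big)\rho
\;:\;\dot\rho=-\mathcal L_v\rho+\alpha\rho\Big\},
\end{equation}
over smooth vector fields $v$ and smooth functions $\alpha$. Each of the three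
metrics $G$ has a geodesic distance, the infimum of the lengths
$\int G(\dot\gamma,\dot\gamma)^{1/2}dt$ of piecewise smooth paths $\gamma$
joining two points; we write $\operatorname{dist}^E$,
$\operatorname{dist}^{WE}$, $\operatorname{dist}^{WFR}$. Such a function is
symmetric and satisfies the triangle inequality; it is \emph{non-degenerate} if
it is positive on pairs of distinct points.

Two known facts frame the problem. First, $\operatorname{dist}^E$ is
non-degenerate, by a theorem of Clarke. Second, the volume map
$g\mapsto\operatorname{vol}(g)$ is a Riemannian submersion from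
$(\operatorname{Met}(M),G^{WE})$ to $(\operatorname{Dens}(M),G^{WFR})$, one has
\begin{equation}\label{eq:sandwich}
\operatorname{dist}^{WFR}(\operatorname{vol}(g_1),\operatorname{vol}(g_2))
\le\operatorname{dist}^{WE}(g_1,g_2)
\le\frac{\sqrt{d\Lambda}}{2}\operatorname{dist}^E(g_1,g_2),
\end{equation}
and the lower bound vanishes if and only if
$\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$. Thus
$\operatorname{dist}^{WE}$ separates metrics with different volume densities,
while \eqref{eq:sandwich} leaves the fibers of the volume map undecided. The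
problem, posed by Bauer, Michor and Vialard \cite{BMV}, is whether
$\operatorname{dist}^{WE}(g_1,g_2)>0$ for all $g_1\ne g_2$.

One would guess that the answer is yes. The distances $\operatorname{dist}^E$
and $\operatorname{dist}^{WFR}$ are both non-degenerate, $G^{WE}_g$ is positive
definite on every tangent space (Proposition~\ref{prop:posdef}), and on a
finite-dimensional manifold a Riemannian metric always has a non-degenerate
distance. The guess is correct only for $d=1$.

\begin{theorem}\label{thm:main}
For all $d\ge1$ and $g_1,g_2\in\operatorname{Met}(M)$,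
\[
\operatorname{dist}^{WE}(g_1,g_2)
=\operatorname{dist}^{WFR}(\operatorname{vol}(g_1),\operatorname{vol}(g_2)).
\]
Hence $\operatorname{dist}^{WE}(g_1,g_2)=0$ if and only if
$\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$, and
$\operatorname{dist}^{WE}$ is non-degenerate if and only if $d=1$.
\end{theorem}

The main step is that the fibers of the volume map have diameter zero.

\begin{proposition}\label{prop:fiber}
If $d\ge2$ and $\operatorname{vol}(g_1)=\operatorname{vol}(g_2)$, then
$\operatorname{dist}^{WE}(g_1,g_2)=0$.
\end{proposition}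

The mechanism is a mismatch of derivatives in \eqref{eq:WE}: the effect
$\mathcal L_vg$ of a vector field involves the first derivatives of $v$, but
its cost involves only the values of $v$. A flow that moves every point very
little can have a derivative far from the identity, and so it can change the
metric by a definite amount at almost no cost. It cannot do this everywhere,
but it can do it outside a set of small volume, and changes on sets of small
volume are cheap for the Ebin metric.

Section~\ref{sec:prelim} proves the parts of \eqref{eq:sandwich} that we use;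
Clarke's theorem is not needed. Section~\ref{sec:cheap} estimates the two kinds
of cheap motion, and Section~\ref{sec:shear} combines them by hand on the flat
torus. Sections~\ref{sec:cube} and~\ref{sec:fiber} prove
Proposition~\ref{prop:fiber}, Section~\ref{sec:lift} deduces
Theorem~\ref{thm:main} by lifting paths of densities, and
Section~\ref{sec:beta} shows that no finite weight on the trace-free part of
$h$ changes the result.

\section{The volume map}\label{sec:prelim}

\subsection*{Paths and lengths}
A smooth path in $\operatorname{Met}(M)$ or $\operatorname{Dens}(M)$ is a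
family $g_t$ or $\rho_t$ that is smooth in $(t,x)$. For fixed $v$ the
constraint in \eqref{eq:WE} determines $h=\partial_tg_t+\mathcal L_vg_t$, and
the cost is continuous in $t$. So $t\mapsto G^{WE}_{g_t}(\partial_tg_t,\partial_tg_t)$
is an infimum of continuous functions, hence upper semicontinuous, and lengths
are well defined; the same holds for \eqref{eq:WFR}. If
$\partial_tg_t=-\mathcal L_{v_t}g_t+h_t$ with $v,h$ smooth in $(t,x)$, then by
definition
\begin{equation}\label{eq:length}
\operatorname{length}^{WE}(g_t)\le\int\Big(\int_M\bar g(v_t,v_t)\operatorname{vol}(g_t)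
+\frac{d\Lambda}4G^E_{g_t}(h_t,h_t)\Big)^{1/2}dt .
\end{equation}

\subsection*{Three formulas}
For a diffeomorphism $\psi$ write $\psi_*=(\psi^{-1})^*$. Let $\psi_t$ be a
smooth isotopy, that is, a smooth family of diffeomorphisms, with velocity
field $v_t=\partial_t\psi_t\circ\psi_t^{-1}$. For a smooth family $T_t$ of
tensor fields or densities,
\begin{equation}\label{eq:pullback}
\partial_t(\psi_t^*T_t)=\psi_t^*(\partial_tT_t+\mathcal L_{v_t}T_t).
\end{equation}
The integral of a density is invariant under the flow of $v$, so
$\int_M\mathcal L_v(\varphi\rho)=0$ for a smooth function $\varphi$; by the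
Leibniz rule,
\begin{equation}\label{eq:parts}
\int_M\varphi\,\mathcal L_v\rho=-\int_Md\varphi(v)\,\rho .
\end{equation}
Differentiating the determinant gives
$\partial_t\operatorname{vol}(g_t)=\frac12\operatorname{tr}(g_t^{-1}\partial_tg_t)\operatorname{vol}(g_t)$,
and applying this to the pull-backs of $g$ by the flow of $v$ gives
$\mathcal L_v\operatorname{vol}(g)=\frac12\operatorname{tr}(g^{-1}\mathcal L_vg)\operatorname{vol}(g)$.
Therefore, along a path $g_t$ with $\rho_t=\operatorname{vol}(g_t)$, at each
time,
\begin{equation}\label{eq:project}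
\partial_tg=-\mathcal L_vg+h\quad\Longrightarrow\quad
\partial_t\rho=-\mathcal L_v\rho+\alpha\rho,\qquad
\alpha=\tfrac12\operatorname{tr}(g^{-1}h).
\end{equation}

\subsection*{The two inequalities}
Let $h_0=h-\frac1d\operatorname{tr}(g^{-1}h)\,g$ be the trace-free part of $h$.
Expanding the square, with $\operatorname{tr}(g^{-1}h_0)=0$, gives
$\operatorname{tr}(g^{-1}hg^{-1}h)=\operatorname{tr}(g^{-1}h_0g^{-1}h_0)+\frac1d(\operatorname{tr}g^{-1}h)^2$,
that is,
\begin{equation}\label{eq:split}
\frac{d\Lambda}4\operatorname{tr}(g^{-1}hg^{-1}h)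
=\frac{d\Lambda}4\operatorname{tr}(g^{-1}h_0g^{-1}h_0)+\Lambda\alpha^2,
\qquad\alpha=\tfrac12\operatorname{tr}(g^{-1}h).
\end{equation}
This explains the constant $d\Lambda/4$: the pure-trace part of the source
costs exactly what the induced creation of mass costs in \eqref{eq:WFR}. By
\eqref{eq:project} and \eqref{eq:split}, every pair $(v,h)$ admissible for
$\partial_tg$ yields a pair $(v,\alpha)$ admissible for $\partial_t\rho$ of no
larger cost. So the volume map does not increase lengths, which is the first
inequality in \eqref{eq:sandwich}. The second follows from \eqref{eq:length}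
with $v=0$.

\begin{lemma}\label{lem:WFR}
If $\operatorname{dist}^{WFR}(\rho_0,\rho_1)=0$, then $\rho_0=\rho_1$.
\end{lemma}

\begin{proof}
Let $\rho_t$ be a path from $\rho_0$ to $\rho_1$ with speed
$S(t)=G^{WFR}_{\rho_t}(\partial_t\rho_t,\partial_t\rho_t)^{1/2}$, length $L$ and
mass $m(t)=\int_M\rho_t$. For a smooth function $\varphi$ and any pair
$(v,\alpha)$ admissible at time $t$, \eqref{eq:parts} gives
$\frac d{dt}\int\varphi\rho_t=\int(d\varphi(v)+\alpha\varphi)\rho_t$. By the
Cauchy--Schwarz inequality and the infimum over $(v,\alpha)$,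
\[
\Big|\frac d{dt}\int_M\varphi\rho_t\Big|\le c_\varphi\,m(t)^{1/2}S(t),\qquad
c_\varphi=\max_M\big(|d\varphi|^2_{\bar g}+\Lambda^{-1}\varphi^2\big)^{1/2}.
\]
For $\varphi=1$ this reads $|\frac d{dt}m^{1/2}|\le S/(2\sqrt\Lambda)$, so
$m(t)^{1/2}\le m(0)^{1/2}+L/(2\sqrt\Lambda)$. Hence
$|\int\varphi(\rho_1-\rho_0)|\le c_\varphi L\,(m(0)^{1/2}+L/(2\sqrt\Lambda))$.
If $L$ can be made arbitrarily small, $\int\varphi(\rho_1-\rho_0)=0$ for all
$\varphi$.
\end{proof}

Testing works for metrics too, as long as we stay at one point $g$.

\begin{proposition}\label{prop:posdef}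
For every $g$, $G^{WE}_g$ is a positive definite quadratic form on
$\Gamma(S^2T^*M)$.
\end{proposition}

\begin{proof}
The cost in \eqref{eq:WE} is a squared inner-product norm on pairs $(v,h)$, and
$(v,h)$ is admissible for $k$ exactly when $(v,h)-(0,k)$ lies in the subspace
$W=\{(w,\mathcal L_wg)\}$. So $G^{WE}_g(k,k)$ is the squared norm of the
orthogonal projection of $(0,k)$ to $W^\perp$ in the completion, a quadratic
form in $k$. Let $\nabla$ be the Levi-Civita connection of $g$. Then
$(\mathcal L_vg)_{ij}=\nabla_iv_j+\nabla_jv_i$, and integration by parts gives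
$G^E_g(\mathcal L_vg,k)=-2\int(\operatorname{div}_gk)(v)\operatorname{vol}(g)$
with $(\operatorname{div}_gk)_j=\nabla^ik_{ij}$. For admissible $(v,h)$,
\[
G^E_g(k,k)=2\int_M(\operatorname{div}_gk)(v)\operatorname{vol}(g)+G^E_g(h,k),
\]
and by Cauchy--Schwarz the right side is at most $C(g,k)$ times the square root
of the cost. Thus $G^E_g(k,k)\le C(g,k)\,G^{WE}_g(k,k)^{1/2}$, and
$G^{WE}_g(k,k)=0$ forces $k=0$.
\end{proof}

So the degeneracy in Theorem~\ref{thm:main} is not infinitesimal: for $d\ge2$,
$G^{WE}$ is a genuine weak Riemannian metric whose distance vanishes exactly on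
pairs with equal volume density. The two proofs differ in one point. In
Lemma~\ref{lem:WFR} the constant depends on $\rho_t$ only through its mass,
which a short path controls. In Proposition~\ref{prop:posdef} it contains
$\operatorname{div}_g$, hence first derivatives of $g$.

\subsection*{Fibers}
For $d=1$, $\operatorname{vol}(g)=\sqrt{g_{11}}\,|dx|$ determines $g$, so the
fibers of the volume map are points. For $d\ge2$ no fiber is a point: let
$e^1,\dots,e^d$ be a $g_1$-orthonormal coframe on an open set $O$, let
$\varphi\ne0$ be smooth with compact support in $O$, and put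
$g_2=e^{\varphi}(e^1)^2+e^{-\varphi}(e^2)^2+\sum_{i\ge3}(e^i)^2$ on $O$ and
$g_2=g_1$ elsewhere. Then $g_2\ne g_1$ and $\det(g_1^{-1}g_2)=1$, so
$\operatorname{vol}(g_2)=\operatorname{vol}(g_1)$.

\section{Two kinds of cheap motion}\label{sec:cheap}

Pure transport ($h=0$) is cheap when particles move slowly, whatever the
derivative of the flow.

\begin{lemma}[transport]\label{lem:transport}
Let $\psi_t$, $t\in[0,1]$, be a smooth isotopy of $M$ with
$\psi_0=\mathrm{id}$. Then
\[
\operatorname{dist}^{WE}(g,(\psi_1)_*g)\le\int_0^1\Big(\int_M
|\partial_t\psi_t(x)|^2_{\bar g}\operatorname{vol}(g)(x)\Big)^{1/2}dt .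
\]
\end{lemma}

\begin{proof}
Let $g_t=(\psi_t)_*g$ and let $v_t$ be the velocity field. Since
$\psi_t^*g_t=g$ is constant, \eqref{eq:pullback} gives
$\partial_tg_t=-\mathcal L_{v_t}g_t$, so \eqref{eq:length} applies with $h=0$.
Since $\operatorname{vol}(g_t)=(\psi_t)_*\operatorname{vol}(g)$, the
substitution $y=\psi_t(x)$ turns $\int\bar g(v_t,v_t)\operatorname{vol}(g_t)$
into $\int|\partial_t\psi_t|^2_{\bar g}\operatorname{vol}(g)$.
\end{proof}

Pure source motion ($v=0$) is cheap when it is confined to a set of small
volume. We shall need this with a bound that does not depend on how different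
the two metrics are on that set, because the flows below give no control there.
The Ebin metric allows it: the cost of a change of shape is weighted by the
current volume, and shrinking the volume to zero has finite length. So one
first collapses the set, then deforms, then expands.

\begin{lemma}[collapse]\label{lem:collapse}
Let $\chi:M\to[0,1]$ be smooth, $\eta\in(0,1)$, and
$a=(1-(1-\eta)\chi)^{4/d}$. Then
$\operatorname{dist}^E(g,ag)\le\frac4{\sqrt d}\operatorname{vol}(g)(\{\chi>0\})^{1/2}$
for every metric $g$.
\end{lemma}

\begin{proof}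
Let $g_s=(1-s\chi)^{4/d}g$ for $0\le s\le1-\eta$. Then
$\operatorname{vol}(g_s)=(1-s\chi)^2\operatorname{vol}(g)$ and
$g_s^{-1}\partial_sg_s=-\frac4d\chi(1-s\chi)^{-1}\mathrm{id}$, whose square has
trace $\frac{16}d\chi^2(1-s\chi)^{-2}$. The exponent $4/d$ is chosen so that the
factors $(1-s\chi)^{\pm2}$ cancel: the squared speed is
$\frac{16}d\int\chi^2\operatorname{vol}(g)\le\frac{16}d\operatorname{vol}(g)(\{\chi>0\})$,
and the parameter interval has length less than $1$.
\end{proof}

The bound is independent of $\eta$. For metrics we write $g\le g'$ if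
$g(X,X)\le g'(X,X)$ for all tangent vectors $X$; thus
$e^{-\varepsilon}g\le g'\le e^\varepsilon g$ means that the eigenvalues of
$g^{-1}g'$ lie in $[e^{-\varepsilon},e^\varepsilon]$.

\begin{lemma}[repair]\label{lem:repair}
Let $0<\varepsilon\le\frac12$, let $K\subset M$ be closed, and let
$e^{-\varepsilon}g\le g'\le e^\varepsilon g$ on $K$. Then, with
$C_d=4\sqrt d\,e^{d/4}$,
\[
\operatorname{dist}^E(g,g')\le C_d\Big(\varepsilon\operatorname{vol}(g)(M)^{1/2}
+\operatorname{vol}(g)(M\setminus K)^{1/2}
+\operatorname{vol}(g')(M\setminus K)^{1/2}\Big).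
\]
\end{lemma}

\begin{proof}
Let $V$ be the set where all eigenvalues of $g^{-1}g'$ lie in the open interval
$(e^{-2\varepsilon},e^{2\varepsilon})$. It is open and contains $K$, so $K$ and
$M\setminus V$ are disjoint closed sets. Choose a smooth $\chi:M\to[0,1]$ with
$\chi=0$ on $K$ and $\chi=1$ on $M\setminus V$, let $\eta\in(0,1)$, and let $a$
be as in Lemma~\ref{lem:collapse}. As $\{\chi>0\}\subset M\setminus K$ and
$4/\sqrt d\le C_d$,
\[
\operatorname{dist}^E(g,ag)\le C_d\operatorname{vol}(g)(M\setminus K)^{1/2},
\qquad
\operatorname{dist}^E(ag',g')\le C_d\operatorname{vol}(g')(M\setminus K)^{1/2}.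
\]
Join $ag$ to $ag'$ by $a\gamma_t$, where $\gamma_t=g+tk$, $k=g'-g$,
$t\in[0,1]$. Since $(a\gamma_t)^{-1}(ak)=\gamma_t^{-1}k$, the squared speed is
\[
\int_M\operatorname{tr}\big((\gamma_t^{-1}k)^2\big)\,a^{d/2}\operatorname{vol}(\gamma_t).
\]
At a point of $V$ take a $g$-orthonormal basis in which $g'$ is diagonal with
entries $\lambda_i$. The eigenvalues of $\gamma_t^{-1}k$ are
$(\lambda_i-1)/(1+t(\lambda_i-1))$. Their modulus is at most $\lambda_i-1$ if
$\lambda_i\ge1$ and at most $(1-\lambda_i)/\lambda_i=\lambda_i^{-1}-1$ if
$\lambda_i<1$, hence at most $e^{2\varepsilon}-1\le4\varepsilon$ (by convexity,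
$e^u-1\le(e-1)u$ on $[0,1]$). Moreover
$\operatorname{vol}(\gamma_t)=\prod_i(1+t(\lambda_i-1))^{1/2}\operatorname{vol}(g)\le e^{d/2}\operatorname{vol}(g)$
and $a\le1$. So $V$ contributes at most
$16d\,e^{d/2}\varepsilon^2\operatorname{vol}(g)(M)=C_d^2\varepsilon^2\operatorname{vol}(g)(M)$.
On $M\setminus V$ we have $a^{d/2}=\eta^2$, so this set contributes at most
$\eta^2C(g,g')$, where
$C(g,g')=\max_t\int_M\operatorname{tr}((\gamma_t^{-1}k)^2)\operatorname{vol}(\gamma_t)$
is finite and independent of $\eta$. Add the three lengths and let $\eta\to0$.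
\end{proof}

\section{A shear of the flat torus}\label{sec:shear}

The two lemmas already produce distinct metrics at distance zero. Let
$M=\mathbb R^2/\mathbb Z^2$, $\bar g=g_1=dx^2+dy^2$, and for a real $s\ne0$ let
\[
g_2=(dx-s\,dy)^2+dy^2 .
\]
Its matrix has rows $(1,-s)$ and $(-s,1+s^2)$ and determinant $1$, so
$\operatorname{vol}(g_2)=\operatorname{vol}(g_1)=|dx\,dy|$. On the plane, $g_2$
is the push-forward of $g_1$ by the shear $(x,y)\mapsto(x+sy,y)$, which moves
points a distance comparable to $|s|$. Only the derivative of the shear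
matters, so we replace the function $sy$ by a sawtooth with the same slope and
small amplitude.

Fix $\delta\in(0,1)$ and a smooth $b:[-\frac12,\frac12]\to[0,1]$ with $b(u)=1$
for $|u|\le\frac{1-\delta}2$ and $b=0$ near $\pm\frac12$. Let $F$ be the
$1$-periodic extension of $su\,b(u)$, so $|F|\le|s|/2$, and put
$f(y)=F(ny)/n$ for an integer $n\ge1$. Then $f'(y)=s$ on the closed set $K$ of
points $(x,y)$ with $ny$ within $\frac{1-\delta}2$ of $\mathbb Z$, and $K$ has
area $1-\delta$. Consider the isotopy $\psi_t(x,y)=(x+tf(y),y)$.

\emph{Transport.} The speed is $|f|\le|s|/(2n)$ and the area is $1$, so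
Lemma~\ref{lem:transport} gives
$\operatorname{dist}^{WE}(g_1,g')\le|s|/(2n)$ for $g'=(\psi_1)_*g_1$. Pulling
$g_1$ back by $\psi_1^{-1}(x,y)=(x-f(y),y)$ we find
$g'=(dx-f'(y)\,dy)^2+dy^2$. This equals $g_2$ on $K$ and has volume density
$|dx\,dy|$.

\emph{Repair.} On the strips $M\setminus K$ the metric $g'$ is far from $g_2$:
since $\int_0^1f'\,dy=0$, the mean of $f'$ over the strips is
$-s(1-\delta)/\delta$. Lemma~\ref{lem:repair} does not see this. It applies with
every $\varepsilon$ and gives
$\operatorname{dist}^E(g_2,g')\le2C_2\sqrt\delta$.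

With \eqref{eq:sandwich} we get
$\operatorname{dist}^{WE}(g_1,g_2)\le|s|/(2n)+\sqrt{2\Lambda}\,C_2\sqrt\delta$,
and $n\to\infty$, $\delta\to0$ give $\operatorname{dist}^{WE}(g_1,g_2)=0$.

A shear is special because each sheared strip fits into the place it came
from. For a general pair with the same volume density, the metrics are nearly
constant on a small cube, and we need a flow whose derivative is a given matrix
$A$ with $\det A=1$ on most of the cube. Take $A=\operatorname{diag}(2,\frac12)$
and cut a square into small square cells. Applied about the centers, $A$ makes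
neighboring cells overlap horizontally and leaves holes vertically. The
distorted cells still tile, but in a different pattern, so the cells must also
be moved to new places without colliding. The way out is to shrink them first
(Figure~\ref{fig:cells}): transport does not change the mass of a cell, and by
Lemma~\ref{lem:transport} shrinking costs only the speed of the particles.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \s in {0,3,6,9} {\draw (\s,0) rectangle (\s+2.4,2.4);}
\foreach \x/\y/\z/\m in {0.6/0.6/0.3/1,1.8/0.6/0.9/2,0.6/1.8/1.5/3,1.8/1.8/2.1/4}{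
  \filldraw[fill=gray!25] (\x-0.52,\y-0.52) rectangle (\x+0.52,\y+0.52);
  \node at (\x,\y) {\m};
  \draw[->,dashed] (3+\x,\y) -- (4.2,\z);
  \filldraw[fill=gray!25] (2.9+\x,\y-0.1) rectangle (3.1+\x,\y+0.1);
  \filldraw[fill=gray!25] (7.0,\z-0.05) rectangle (7.4,\z+0.05);
  \filldraw[fill=gray!25] (9.16,\z-0.26) rectangle (11.24,\z+0.26);
  \node at (10.2,\z) {\m};}
\node at (1.2,-0.35) {$t=0$};
\node at (4.2,-0.35) {$t=1/3$};
\node at (7.2,-0.35) {$t=2/3$};
\node at (10.2,-0.35) {$t=1$};
\end{tikzpicture}
\caption{A flow in a square whose time-one map has derivative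
$A=\operatorname{diag}(2,\frac12)$ on the four gray cells. The cells shrink,
then move along segments while changing shape, then expand. All speeds are
comparable to the side of the square; the white gaps are deformed without
control.}\label{fig:cells}
\end{figure}

\section{Slow flows with prescribed derivative}\label{sec:cube}

This section is Euclidean. We write $|E|$ for the Lebesgue measure of
$E\subset\mathbb R^d$ and $\|A\|$ for the operator norm; $\det A=1$ implies
$\|A\|\ge1$, since the singular values have product $1$.

\begin{lemma}\label{lem:cube}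
Let $d\ge2$, let $R\subset\mathbb R^d$ be an open cube of side $r$, let $A$ be
a real $d\times d$ matrix with $\det A=1$, and let $\delta>0$. There are a
compact set $P\subset R$ and a smooth time-dependent vector field $v(t,y)$,
$t\in[0,1]$, vanishing for $y$ outside a compact subset of $R$, whose flow
$\psi_t$ satisfies
\begin{enumerate}
\item[(a)] $|R\setminus P|<\delta$ and $|R\setminus\psi_1(P)|<\delta$;
\item[(b)] $D\psi_1=A$ at every point of $P$;
\item[(c)] $|v(t,y)|\le12\,\|A\|\sqrt d\,r$ for all $t$ and $y$.
\end{enumerate}
\end{lemma}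

The point is that the bound (c) does not depend on $\delta$ and is proportional
to $r$.

\begin{proof}
Translate so that $R=(0,r)^d$.

\emph{Step 1: cells and targets.} For an integer $n$, cut $\mathbb R^d$ into
the closed cubes of the grid $(r/n)\mathbb Z^d$; exactly $n^d$ of them lie in
$\overline R$. Their images under $A$, the \emph{tiles}, cover $\mathbb R^d$,
have disjoint interiors, have diameter at most $\ell=\|A\|\sqrt d\,r/n$, and
have volume $(r/n)^d$ because $\det A=1$. Let $N$ be the number of tiles
contained in $\overline R$. Comparing volumes, $N\le n^d$. A point of $R$ at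
distance more than $\ell$ from $\partial R$ lies in some tile, and that tile is
contained in $R$. These points form a cube of side $r-2\ell$ if $2\ell<r$, so
$N(r/n)^d\ge(r-2\ell)^d$, which tends to $r^d$ as $n\to\infty$. Choose $n$ large
and $\kappa\in(0,1)$ small so that
\begin{equation}\label{eq:fill}
(1-\kappa)^dN(r/n)^d>r^d-\delta .
\end{equation}
Let $C=[-\frac r{2n},\frac r{2n}]^d$. Select $N$ grid cubes $p_i+C$ in
$\overline R$ and number the $N$ tiles as $q_i^0+AC$. Put
\[
P_i=p_i+(1-\kappa)C,\qquad P_i^+=p_i+(1-\tfrac\kappa2)C .
\]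
The $P_i^+$ lie in the interiors of distinct grid cubes, so they are pairwise
disjoint compact subsets of $R$; for the same reason so are the sets
$q_i^0+(1-\frac\kappa2)AC$. The margin between $P_i$ and $P_i^+$ leaves room
for a cutoff.

\emph{Step 2: avoiding collisions.} We want to move $p_i$ to $q_i^0$ along a
segment, all at the same pace, but two moving points could meet. A small
perturbation of the targets prevents this. For $i\ne j$, the condition
$q_i-q_j\in\mathbb R(p_i-p_j)$ defines a linear subspace of $(\mathbb R^d)^N$
of codimension $d-1$, which is proper because $d\ge2$. A finite union of proper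
subspaces is a null set, so there are $q_i$ arbitrarily close to $q_i^0$ with
$q_i-q_j\notin\mathbb R(p_i-p_j)$ for all $i\ne j$. Take them so close that the
sets $Q_i^+=q_i+(1-\frac\kappa2)AC$ are still pairwise disjoint subsets of
$R$. For $u\in[0,1]$ the points $(1-u)p_i+uq_i$ lie in the convex set $R$, and
they are distinct: $(1-u)(p_i-p_j)+u(q_i-q_j)=0$ fails for $u=0$ because
$p_i\ne p_j$, and for $u>0$ by the choice of the $q_i$. By compactness of
$[0,1]$ there is $\theta>0$ such that for all $u$ these points are at distance
at least $\theta$ from each other and from $\partial R$.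

\emph{Step 3: motion of the cells.} Fix a smooth nondecreasing
$\lambda:[0,1]\to[0,1]$ with $\lambda=0$ near $0$, $\lambda=1$ near $1$ and
$\lambda'\le2$. The group $GL^+(d)$ of matrices with positive determinant is
connected; fix a smooth path $\Gamma:[0,1]\to GL^+(d)$ from $I$ to $A$. Choose
$\sigma\in(0,1)$ with
\begin{equation}\label{eq:sigma}
\sigma\max\|\Gamma\|\,\sqrt d\,r<\theta/2,\qquad\sigma\max\|\Gamma'\|\le1 .
\end{equation}
Define affine maps $f_i^t(x)=c_i(t)+B_t(x-p_i)$ of $\mathbb R^d$ by
\[
\begin{array}{lll}
t\in[0,\frac13]: & B_t=\big(1-(1-\sigma)\lambda(3t)\big)I, & c_i(t)=p_i;\\[3pt]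
t\in[\frac13,\frac23]: & B_t=\sigma\,\Gamma(u), &
c_i(t)=(1-u)p_i+uq_i,\quad u=\lambda(3t-1);\\[3pt]
t\in[\frac23,1]: & B_t=\big(\sigma+(1-\sigma)\lambda(3t-2)\big)A, & c_i(t)=q_i.
\end{array}
\]
Near $t=\frac13$ we have $(B_t,c_i)=(\sigma I,p_i)$ and near $t=\frac23$ we
have $(B_t,c_i)=(\sigma A,q_i)$, so the family is smooth in $t$. Each $B_t$ is
invertible, $f_i^0=\mathrm{id}$, and $f_i^1(x)=q_i+A(x-p_i)$.

For each $t$ the sets $f_i^t(P_i^+)$ are pairwise disjoint subsets of $R$. In
the first stage $f_i^t(P_i^+)$ is $P_i^+$ scaled about its center by a factor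
at most $1$, so it lies in $P_i^+$; in the third stage it lies in $Q_i^+$ for
the same reason. In the middle stage, $|x-p_i|\le\sqrt d\,r$ for
$x\in P_i^+\subset R$, so by \eqref{eq:sigma} it lies in the open ball of radius
$\theta/2$ about $c_i(t)$, and these balls are disjoint and contained in $R$ by
Step 2.

For $x\in P_i^+$ the velocity $\partial_tf_i^t(x)=\dot c_i+\dot B_t(x-p_i)$ is
bounded as follows. In the first stage $\|\dot B_t\|\le6$ and $\dot c_i=0$. In
the second, $\|\dot B_t\|\le6\sigma\max\|\Gamma'\|\le6$ and
$|\dot c_i|\le6|q_i-p_i|\le6\sqrt d\,r$. In the third,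
$\|\dot B_t\|\le6\|A\|$ and $\dot c_i=0$. In all cases
\begin{equation}\label{eq:speed}
|\partial_tf_i^t(x)|\le12\,\|A\|\sqrt d\,r\qquad(x\in P_i^+).
\end{equation}

\emph{Step 4: one vector field.} To realize all $N$ motions by a single
isotopy, we cut off their velocity fields with cutoffs that travel with the
cells. Let $\vartheta_i:\mathbb R^d\to[0,1]$ be smooth, supported in $P_i^+$,
and equal to $1$ on a neighborhood $W_i$ of $P_i$. Put
\[
v(t,y)=\sum_{i=1}^N\vartheta_i\big((f_i^t)^{-1}(y)\big)\,
(\partial_tf_i^t)\big((f_i^t)^{-1}(y)\big).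
\]
Each term is smooth on $[0,1]\times\mathbb R^d$ and vanishes unless
$y\in f_i^t(P_i^+)$. So $v$ vanishes outside
$\bigcup_{i,t}f_i^t(P_i^+)$, a continuous image of a compact set contained in
$R$, and its flow $\psi_t$ is an isotopy that preserves $R$. At each $(t,y)$ at
most one term is nonzero, so \eqref{eq:speed} gives (c). If $x\in W_i$, then
$x\in P_i^+$, and at $y=f_i^t(x)$ only the $i$-th term survives and equals
$\partial_tf_i^t(x)$. Thus $t\mapsto f_i^t(x)$ is the integral curve of $v$
through $x$, and $\psi_t=f_i^t$ on $W_i$. With $P=\bigcup_iP_i$ this gives (b).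
Both $P$ and $\psi_1(P)=\bigcup_i(q_i+(1-\kappa)AC)$ are disjoint unions in $R$
of $N$ sets of volume $(1-\kappa)^d(r/n)^d$, so \eqref{eq:fill} gives (a).
\end{proof}

As in the shear, the gaps pay for the cells: $\psi_1-\mathrm{id}$ has compact
support in $R$, so $\int_R(D\psi_1-I)=0$, and the mean of $D\psi_1-I$ over
$R\setminus P$ is $(I-A)\,|P|/|R\setminus P|$, which is unbounded as
$\delta\to0$ unless $A=I$.

\section{Metrics with the same volume density}\label{sec:fiber}

To use Lemma~\ref{lem:cube} on $M$ we fill most of $M$ with small coordinate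
cubes. Lemma~\ref{lem:cube} needs $\det A=1$ and counts Lebesgue measure, so we
choose coordinates in which the common volume density is Lebesgue measure. The
order of choices matters: the charts and the constants they determine come
first, and the size of the cubes afterwards.

\begin{lemma}[rearrangement]\label{lem:global}
Let $d\ge2$, $\operatorname{vol}(g_1)=\operatorname{vol}(g_2)=\mu$ and
$\varepsilon>0$. There are a compact set $P\subset M$ and a smooth isotopy
$\psi_t$, $t\in[0,1]$, with $\psi_0=\mathrm{id}$, such that with
$Q=\psi_1(P)$: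
\begin{enumerate}
\item[(1)] $e^{-\varepsilon}g_2\le(\psi_1)_*g_1\le e^\varepsilon g_2$ on $Q$;
\item[(2)] $\mu(M\setminus P)<\varepsilon$ and $\mu(M\setminus Q)<\varepsilon$;
\item[(3)] $|\partial_t\psi_t(x)|_{\bar g}<\varepsilon$ for all $t\in[0,1]$ and
$x\in M$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Charts.} Let $y$ be coordinates ranging over a cube centered at $0$, and
$\mu=w(y)|dy|$ with $w>0$. Put $z^1=\int_0^{y^1}w(u,y^2,\dots,y^d)\,du$ and
$z^k=y^k$ for $k\ge2$. The map $y\mapsto z$ has Jacobian determinant $w$ and is
injective because $z^1$ is strictly increasing in $y^1$, so $z$ is a chart with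
$\mu=|dz|$. By compactness, $M$ is covered by sets $O_1,\dots,O_m$ that are open
round balls in such charts, with closures inside the chart domains. In these
charts $g_1,g_2,\bar g$ are fields of positive definite matrices, and
$\det g_1=\det g_2=1$.

\emph{Constants.} By compactness of the $\overline{O_j}$ there is $C_0\ge1$
such that on each of them $|\cdot|_{\bar g}\le C_0|\cdot|$ and
$\|g_2^{-1/2}\|\,\|g_1^{1/2}\|\le C_0$. Choose $r_0>0$ so small that
$12\,C_0^2\sqrt d\,r_0<\varepsilon$ and
\begin{equation}\label{eq:osc}
e^{-\varepsilon/2}g_a(c)\le g_a(x)\le e^{\varepsilon/2}g_a(c)\qquad(a=1,2)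
\end{equation}
whenever $x,c\in\overline{O_j}$ and $|x-c|\le\sqrt d\,r_0$. The latter is
possible because $g_a$ is uniformly continuous on $\overline{O_j}$ and bounded
below by a positive multiple of $I$.

\emph{Cubes.} The sets
$D_j=O_j\setminus(\overline{O_1}\cup\dots\cup\overline{O_{j-1}})$ are open and
pairwise disjoint. They cover $M$ up to the union of the spheres
$\partial O_j$, which is $\mu$-null: if $x$ lies on no such sphere and $j$ is
minimal with $x\in O_j$, then $x\notin\overline{O_i}$ for $i<j$, so $x\in D_j$.
In the chart of $O_j$, the union of the closed dyadic cubes of side $2^{-l}$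
contained in $D_j$ increases with $l$ and exhausts the open set $D_j$. Taking
$l$ large and passing to interiors, we obtain pairwise disjoint open coordinate
cubes $R_1,\dots,R_J$, each in some $O_j$, of side $r\le r_0$, with
$\mu(M\setminus\bigcup R_\nu)<\varepsilon/2$.

\emph{The flow.} Let $R$ be one of the cubes, $c$ its center, $G_a=g_a(c)$, and
$A=G_2^{-1/2}G_1^{1/2}$. Then $\det A=1$, $\|A\|\le C_0$, and $A^TG_2A=G_1$,
that is, $A^{-T}G_1A^{-1}=G_2$: the linear map $A$ pushes $G_1$ forward to
$G_2$. Apply Lemma~\ref{lem:cube} with $\delta=\varepsilon/(2J)$ to get $P_R$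
and $v_R$. Extend $v_R$ by zero to $M$, let $\psi_t$ be the flow of
$v=\sum_Rv_R$, and let $P=\bigcup_RP_R$. The supports lie in disjoint cubes, so
on each $R$ the flow $\psi_t$ is the flow of $v_R$.

Property (2) follows from (a), since
$\varepsilon/2+J\delta=\varepsilon$. Property (3) follows from (c), since
$\partial_t\psi_t(x)=v(t,\psi_t(x))$ and
$|v|_{\bar g}\le C_0\cdot12\,C_0\sqrt d\,r_0<\varepsilon$. For (1) let
$x\in P_R$ and $y=\psi_1(x)\in R$. By (b),
$((\psi_1)_*g_1)(y)=A^{-T}g_1(x)A^{-1}$. Congruence by $A^{-1}$ preserves
inequalities between quadratic forms, so \eqref{eq:osc} for $g_1$ places this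
matrix between $e^{-\varepsilon/2}G_2$ and $e^{\varepsilon/2}G_2$, while
\eqref{eq:osc} for $g_2$ places $G_2$ between $e^{-\varepsilon/2}g_2(y)$ and
$e^{\varepsilon/2}g_2(y)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fiber}]
Let $\varepsilon\in(0,\frac12]$, take $P,Q,\psi_t$ from
Lemma~\ref{lem:global}, and put $g'=(\psi_1)_*g_1$. By
Lemma~\ref{lem:transport} and (3),
$\operatorname{dist}^{WE}(g_1,g')\le\varepsilon\mu(M)^{1/2}$. By (2),
$\operatorname{vol}(g_2)(M\setminus Q)<\varepsilon$. Since
$\operatorname{vol}(g')=(\psi_1)_*\mu$ and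
$\psi_1^{-1}(M\setminus Q)=M\setminus P$, also
$\operatorname{vol}(g')(M\setminus Q)=\mu(M\setminus P)<\varepsilon$. By (1),
Lemma~\ref{lem:repair} applies to $g_2,g'$ with $K=Q$. Together with the upper
bound in \eqref{eq:sandwich} and the triangle inequality,
\[
\operatorname{dist}^{WE}(g_1,g_2)\le\varepsilon\mu(M)^{1/2}
+\frac{\sqrt{d\Lambda}}2\,C_d\big(\varepsilon\mu(M)^{1/2}+2\sqrt\varepsilon\big).
\]
Let $\varepsilon\to0$.
\end{proof}

\begin{remark}[where the hypotheses enter]\label{rem:hyp}
Equality of the volume densities gives $\det A=1$, so that as many tiles fit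
into a cube as there are cells, up to a vanishing fraction; without it the
distance is positive by \eqref{eq:sandwich} and Lemma~\ref{lem:WFR}. The
assumption $d\ge2$ lets moving points avoid each other in Step 2 of
Lemma~\ref{lem:cube}; for $d=1$ there is nothing to prove, as then $g_1=g_2$.
Compactness of $M$ gives the uniform constants $C_0,r_0$ and finite mass.
Finally, the construction uses that speed is measured by the fixed metric
$\bar g$: in the middle stage the transported metric on a cell is
$\sigma^{-2}\Gamma^{-T}g_1\Gamma^{-1}$, so the same velocities measured in it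
carry a factor $\sigma^{-1}$, and $\sigma$ is chosen after $r$.
\end{remark}

\section{Lifting paths of densities}\label{sec:lift}

It remains to bound $\operatorname{dist}^{WE}$ from above by
$\operatorname{dist}^{WFR}$. We lift a path of densities to a path of metrics
that is no longer. The lift ends somewhere in the fiber over
$\operatorname{vol}(g_2)$, and Proposition~\ref{prop:fiber} closes the gap for
free. The difficulty is that \eqref{eq:WFR} is an infimum taken separately at
each time, while a flow needs a field $v_t$ that is smooth in $t$. We show that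
the infimum is attained by the solution of an elliptic equation, which depends
smoothly on $t$. Write $\bar\nabla f$ for the $\bar g$-gradient, so that
$df(v)=\bar g(\bar\nabla f,v)$.

\begin{lemma}\label{lem:optimal}
Let $\rho_t$, $t\in[a,b]$, be a smooth path in $\operatorname{Dens}(M)$. There
is a function $f_t$, smooth in $(t,x)$, with
\begin{equation}\label{eq:elliptic}
-\mathcal L_{\bar\nabla f_t}\rho_t+\Lambda^{-1}f_t\rho_t=\partial_t\rho_t ,
\end{equation}
and the pair $(v_t,\alpha_t)=(\bar\nabla f_t,f_t/\Lambda)$ attains the infimum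
in \eqref{eq:WFR} for every $t$.
\end{lemma}

\begin{proof}
Divide \eqref{eq:elliptic} by $\rho_t$ to get $L_tf_t=u_t$, where
$u_t=\partial_t\rho_t/\rho_t$. In coordinates with $\rho_t=w_t|dx|$,
\[
L_tf=-w_t^{-1}\partial_i\big(w_t\,\bar g^{ij}\partial_jf\big)+\Lambda^{-1}f ,
\]
a second-order elliptic operator with coefficients smooth in $(t,x)$. By
\eqref{eq:parts},
$\int\varphi\,(L_tf)\rho_t=\int(\bar g(\bar\nabla f,\bar\nabla\varphi)+\Lambda^{-1}f\varphi)\rho_t$.
The right side is an inner product equivalent to that of the Sobolev space
$H^1(M)$, so by the Riesz representation theorem $L_tf=u$ has a unique weak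
solution $f\in H^1$ for each $u\in L^2$. Elliptic regularity on a closed
manifold says that $f\in H^{s+2}$ if $u\in H^s$, for each integer $s\ge0$. Thus
$L_t:H^{s+2}\to H^s$ is a bounded bijection, hence an isomorphism. The maps
$t\mapsto L_t$ (in operator norm) and $t\mapsto u_t\in H^s$ are smooth, and
inversion is smooth on the isomorphisms between Banach spaces, so
$t\mapsto f_t=L_t^{-1}u_t$ is smooth into $H^{s+2}$ for every $s$. By the
Sobolev embedding, $f$ is smooth in $(t,x)$.

Fix $t$. The cost in \eqref{eq:WFR} is the squared norm of the inner product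
$\langle(v,\alpha),(v',\alpha')\rangle=\int(\bar g(v,v')+\Lambda\alpha\alpha')\rho_t$.
Let $X_0=(\bar\nabla f_t,f_t/\Lambda)$, which is admissible by
\eqref{eq:elliptic}. For any admissible $X=(v,\alpha)$, \eqref{eq:parts} gives
\[
\langle X,X_0\rangle=\int_M\big(df_t(v)+\alpha f_t\big)\rho_t
=\int_Mf_t\,\partial_t\rho_t ,
\]
which does not depend on $X$. So
$\|X_0\|^2=\langle X,X_0\rangle\le\|X\|\,\|X_0\|$, and $\|X_0\|\le\|X\|$.
\end{proof}

By \eqref{eq:split}, a source $h$ producing the rate $\alpha$ is cheapest when
$h_0=0$, that is, $h=\frac2d\alpha g$. This dictates the lift.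

\begin{lemma}\label{lem:lift}
Let $\rho_t$ be a piecewise smooth path in $\operatorname{Dens}(M)$ starting at
$\operatorname{vol}(g)$. There is a piecewise smooth path $g_t$ starting at $g$
with $\operatorname{vol}(g_t)=\rho_t$ which satisfies, on each smooth piece,
$\partial_tg_t=-\mathcal L_{v_t}g_t+\frac2d\alpha_tg_t$ with $(v_t,\alpha_t)$
as in Lemma~\ref{lem:optimal}. Its $G^{WE}$-length is at most the
$G^{WFR}$-length of $\rho_t$.
\end{lemma}

\begin{proof}
It suffices to treat one smooth piece $[a,b]$ with an initial metric $g_a$ of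
volume density $\rho_a$; the endpoint then serves as initial metric for the
next piece. Let $\psi_t$ be the flow of $v_t$ with $\psi_a=\mathrm{id}$, which
exists on $[a,b]$ because $M$ is compact. Put
\[
\omega_t=\int_a^t\alpha_s\circ\psi_s\,ds,\qquad
g_t=(\psi_t)_*\big(e^{2\omega_t/d}g_a\big).
\]
Differentiating $\psi_t^*g_t=e^{2\omega_t/d}g_a$ with \eqref{eq:pullback} gives
$\psi_t^*(\partial_tg_t+\mathcal L_{v_t}g_t)=\psi_t^*(\frac2d\alpha_tg_t)$, the
stated equation. Next,
$\psi_t^*\operatorname{vol}(g_t)=e^{\omega_t}\rho_a$. On the other hand,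
\eqref{eq:pullback} and \eqref{eq:elliptic} give
$\partial_t(\psi_t^*\rho_t)=(\alpha_t\circ\psi_t)\,\psi_t^*\rho_t$, a linear
ordinary differential equation at each point, whose solution is
$\psi_t^*\rho_t=e^{\omega_t}\rho_a$. Hence $\operatorname{vol}(g_t)=\rho_t$.
For $h_t=\frac2d\alpha_tg_t$ the trace-free part vanishes and
$\frac12\operatorname{tr}(g_t^{-1}h_t)=\alpha_t$, so by \eqref{eq:split} the
integrand in \eqref{eq:length} is
$(\int(\bar g(v_t,v_t)+\Lambda\alpha_t^2)\rho_t)^{1/2}$, the $G^{WFR}$-speed of
$\rho_t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]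
The inequality $\ge$ is part of \eqref{eq:sandwich}. For $\le$, let $\rho_t$ be
a piecewise smooth path from $\operatorname{vol}(g_1)$ to
$\operatorname{vol}(g_2)$, lift it from $g_1$ by Lemma~\ref{lem:lift}, and let
$g^*$ be the endpoint. Then $\operatorname{vol}(g^*)=\operatorname{vol}(g_2)$,
so $g^*=g_2$ if $d=1$, and $\operatorname{dist}^{WE}(g^*,g_2)=0$ by
Proposition~\ref{prop:fiber} if $d\ge2$. In both cases
$\operatorname{dist}^{WE}(g_1,g_2)\le\operatorname{length}^{WFR}(\rho_t)$. Take
the infimum over $\rho_t$. The second assertion follows from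
Lemma~\ref{lem:WFR}, and the third from the description of the fibers in
Section~\ref{sec:prelim}.
\end{proof}

\section{Arbitrary weight on the trace-free part}\label{sec:beta}

Motion inside a fiber of the volume map changes shapes, and shapes are priced
by the trace-free term in \eqref{eq:split}. One may try to restore
non-degeneracy by raising that price. For $\beta>0$ replace the source cost
$\frac{d\Lambda}4G^E_g(h,h)$ in \eqref{eq:WE} by
\begin{equation}\label{eq:beta}
\int_M\Big(\beta\operatorname{tr}(g^{-1}h_0g^{-1}h_0)
+\frac\Lambda4(\operatorname{tr}g^{-1}h)^2\Big)\operatorname{vol}(g),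
\end{equation}
and let $\operatorname{dist}^\beta$ be the resulting geodesic distance. By
\eqref{eq:split}, $\beta=d\Lambda/4$ gives $\operatorname{dist}^{WE}$.

\begin{corollary}\label{cor:beta}
For every $\beta\in(0,\infty)$ and $d\ge1$,
\[
\operatorname{dist}^\beta(g_1,g_2)
=\operatorname{dist}^{WFR}(\operatorname{vol}(g_1),\operatorname{vol}(g_2)).
\]
In particular, no weight $\beta<\infty$ makes the distance non-degenerate when
$d\ge2$.
\end{corollary}

\begin{proof}
With $\alpha=\frac12\operatorname{tr}(g^{-1}h)$, the cost \eqref{eq:beta} is at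
least $\int\Lambda\alpha^2\operatorname{vol}(g)$, so by \eqref{eq:project} the
volume map does not increase lengths; this gives $\ge$. For $\le$, the lift of
Lemma~\ref{lem:lift} has $h_0=0$, so the bound on its length holds for every
$\beta$. Comparing \eqref{eq:beta} with \eqref{eq:split} term by term, the
$\beta$-cost of a pair $(v,h)$ is at most $\max(1,4\beta/(d\Lambda))$ times its
cost in \eqref{eq:WE}, so
$\operatorname{dist}^\beta\le\max\big(1,\sqrt{4\beta/(d\Lambda)}\big)\operatorname{dist}^{WE}$;
this is where $\beta<\infty$ is used. Hence $\operatorname{dist}^\beta$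
vanishes on the fibers of the volume map when $d\ge2$, by
Proposition~\ref{prop:fiber}, and for $d=1$ the fibers are points. So the
endpoint $g^*$ of the lift satisfies $\operatorname{dist}^\beta(g^*,g_2)=0$,
and $\operatorname{dist}^\beta(g_1,g_2)$ is at most the $G^{WFR}$-length of any
path from $\operatorname{vol}(g_1)$ to $\operatorname{vol}(g_2)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BMV}
Martin Bauer, Peter W. Michor, Fran\c{c}ois-Xavier Vialard,
\emph{The Wasserstein--Ebin Metric: A Geometric Lift of Unbalanced Optimal
Transport to the space of Riemannian metrics}, arXiv:2605.27086 (2026).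

\end{thebibliography}
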